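\title{Entire curves of order less than two on projective manifolds without rational curves}

\begin{abstract}
Noguchi and Winkelmann asked whether a projective, or compact K\"ahler, manifold that carries a non-constant entire curve of order less than $2$ must contain a rational curve. We show that the answer is negative in both cases. We construct a smooth projective sixfold without rational curves that carries an entire curve of order exactly $1$. We also show that the orders of non-constant entire curves on projective manifolds without rational curves are dense in $(0,2)$, so that no bound $\rho_f<\varepsilon$ with $\varepsilon>0$ forces a rational curve. The curves come from one-parameter subgroups of abelian varieties $A$ with an automorphism of prime order. For suitable $A$ the singular quotient contains no rational curve, and it is then placed in a smooth projective manifold in such a way that no new rational curve appears.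
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $X$ be a compact complex manifold with a hermitian metric form $\omega$, and let $f:\mathbb C\to X$ be holomorphic. The \emph{order function} of $f$ is
\[
T_f(r;\omega)=\int_1^r\frac{dt}{t}\int_{\{|z|<t\}}f^*\omega\qquad(r>1).
\]
The inner integral is the area, counted with multiplicity, of the image of a disc, so $T_f$ is an averaged measure of how fast $f$ fills $X$. The \emph{order} of $f$ is
\[
\rho_f=\limsup_{r\to\infty}\frac{\log T_f(r;\omega)}{\log r}.
\]
Since $X$ is compact, any two metric forms are bounded by constant multiples of each other. For non-constant $f$, changing $\omega$ therefore changes $\log T_f$ by a bounded amount, and $\rho_f$ does not depend on $\omega$. A \emph{rational curve} in $X$ is the image of a non-constant holomorphic map $\mathbb P^1\to X$. Noguchi and Winkelmann \cite{NW} posed the following problem.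

\medskip
\noindent\emph{Let $f:\mathbb C\to X$ be a non-constant entire curve into a projective (or K\"ahler) manifold with $\rho_f<2$. Does $X$ contain a rational curve?}
\medskip

The simplest examples suggest that it does. The inclusion $\mathbb C\subset\mathbb P^1$ has $T_f(r)=\frac12\log(1+r^2)+O(1)$ for the Fubini--Study form, hence order $0$. On a complex torus a non-constant entire curve lifts to a non-constant map $\mathbb C\to\mathbb C^s$, which grows at least linearly, and the order is at least $2$. So the bound $2$ separates $\mathbb P^1$ from tori. In dimension one this settles the matter, and in all dimensions it has a consequence for the Albanese map. Both facts are elementary.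

\begin{proposition}\label{prop:albanese}
Let $X$ be a connected compact K\"ahler manifold and let $f:\mathbb C\to X$ be entire with $\rho_f<2$. Then the Albanese map of $X$ is constant on $f(\mathbb C)$. If $\dim X=1$ and $f$ is non-constant, then $X\cong\mathbb P^1$.
\end{proposition}

Nevertheless the answer is negative.

\begin{theorem}\label{thm:main}
There are a smooth projective manifold $X$ of dimension $6$ without rational curves and a non-constant holomorphic map $f:\mathbb C\to X$ with $\rho_f=1$. If $B$ is a non-projective complex torus, then $X\times B$ is a compact K\"ahler, non-projective manifold that contains no rational curve and carries an entire curve of order $1$.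
\end{theorem}

\begin{theorem}\label{thm:dense}
For every prime $p$ there is a smooth projective manifold without rational curves which carries, for each integer $k\ge1$, an entire curve of order exactly $2k/p$. Consequently, the orders of non-constant entire curves on projective manifolds without rational curves are dense in $(0,2)$.
\end{theorem}

We do not settle whether order $0$ can occur.

\subsection{The idea}

Let $A$ be an abelian variety and $v\ne0$ a tangent vector at $0$. The curve $z\mapsto zv$ has order $2$ in $A$. In the quotient $A/\{\pm1\}$ the points $zv$ and $-zv$ become equal, so the curve factors through $z\mapsto z^2$, and the factor has order $1$. In the same way an automorphism of prime order $p$ acting by a primitive $p$-th root of unity on $v$ leads to order $2/p$.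

This leaves two difficulties. The first is that the quotient should contain no rational curve. For elliptic curves it is $\mathbb P^1$. If $A$ is the Jacobian of a curve $C$ of genus $2$ with hyperelliptic involution $\iota$ and Weierstrass point $w$, then $\iota x-w\sim-(x-w)$ for $x\in C$. So the map $C\to A$, $x\mapsto x-w$, induces a map $C/\iota\to A/\{\pm1\}$, and $A/\{\pm1\}$ contains a rational curve. From dimension $3$ on, however, $A/\{\pm1\}$ has no rational curve for almost every principally polarized $A$. Section~\ref{sec:quot} proves this together with a version for every prime $p$.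

The second difficulty is that the quotient is singular. Resolving the point $\mathbb C^n/\{\pm1\}$ by blowing up the origin and dividing by $\pm1$ introduces a $\mathbb P^{n-1}$, which is full of rational curves. Instead of resolving, we embed.

\begin{theorem}\label{thm:embed}
Let $Z$ be a projective variety. For each $j$ such that the set $\{z\in Z:\dim T_zZ=j\}$ is nonempty, let $n_j$ be its dimension, where $T_zZ$ is the Zariski tangent space. Let $M\ge1$ satisfy $M\ge j+n_j$ for all such $j$. Then $Z$ embeds in a smooth connected projective manifold $X$ of dimension $M$ such that every rational curve of $X$ lies in $Z$.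
\end{theorem}

Section~\ref{sec:orders} computes orders and proves Proposition~\ref{prop:albanese}. Section~\ref{sec:count} contains a countability lemma used twice. Section~\ref{sec:quot} treats the quotients, Section~\ref{sec:embed} proves Theorem~\ref{thm:embed}, and Section~\ref{sec:end} assembles the results.

\subsection{Conventions}

We write $d^c=\frac{i}{4\pi}(\bar\partial-\partial)$, so $dd^c=\frac{i}{2\pi}\partial\bar\partial$. ``Measure zero'' means Lebesgue measure zero in charts, and ``almost every'' means outside a set of measure zero. $F_k$ is the space of binary forms of degree $k$, so $\dim F_k=k+1$. For spaces $V,W$ of functions, forms or differentials, $V\cdot W$ is the linear span of the products $vw$.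

\section{Orders on tori and on their quotients}\label{sec:orders}

For $u\in C^\infty(\mathbb C)$ put $m_u(r)=\frac1{2\pi}\int_0^{2\pi}u(re^{i\theta})\,d\theta$. On the circle $|z|=t$ the form $d^cu$ restricts to $\frac1{4\pi}\,t\,\partial_tu\,d\theta$. By Stokes, $\int_{|z|<t}dd^cu=\frac t2\,m_u'(t)$, and hence we have Jensen's formula
\begin{equation}\label{eq:jensen}
\int_1^r\frac{dt}t\int_{\{|z|<t\}}dd^cu=\tfrac12\bigl(m_u(r)-m_u(1)\bigr).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:albanese}]
Let $\alpha:X\to\operatorname{Alb}(X)=\mathbb C^s/\Gamma$ be the Albanese map and let $h:\mathbb C\to\mathbb C^s$ be a lift of $\alpha\circ f$. The form $\omega_0=dd^c\|w\|^2$ descends to the torus, and $\alpha^*\omega_0\le C\omega$ for some $C>0$ because $X$ is compact. Write $h=\sum_kh_kz^k$. If $h$ is not constant, then $h_k\ne0$ for some $k\ge1$, and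
\[
m_{\|h\|^2}(r)=\sum_k\|h_k\|^2r^{2k}\ge c\,r^2\qquad(r\ge1)
\]
for some $c>0$. By \eqref{eq:jensen}, applied to $u=\|h\|^2$,
\[
T_f(r;\omega)\ge\frac1C\int_1^r\frac{dt}t\int_{\{|z|<t\}}dd^c\|h\|^2\ge\frac{c}{2C}\,r^2-O(1),
\]
so $\rho_f\ge2$. Thus $\rho_f<2$ forces $\alpha\circ f$ to be constant.

Let $\dim X=1$ and let $f$ be non-constant. The genus of $X$ is at most $1$, since for genus at least $2$ the universal cover is the disc and Liouville's theorem applies to a lift of $f$. If the genus were $1$, then $\alpha$ would be an isomorphism and $f$ would be constant. So $X\cong\mathbb P^1$.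
\end{proof}

\begin{lemma}\label{lem:order}
Let $A=T_0A/\Lambda$ be an abelian variety and let $\sigma$ be an automorphism of $A$ of prime order $p$ that fixes $0$. Suppose that the group $G=\langle\sigma\rangle$ acts freely off a finite set. Let $q:A\to Z=A/G$ be the quotient map, and let $0\ne v\in T_0A$ satisfy $d\sigma(v)=\zeta v$ with $\zeta$ a primitive $p$-th root of unity. Then there is a non-constant holomorphic $f:\mathbb C\to Z$ with $f(z^p)=q(zv\bmod\Lambda)$. If $Z$ is a closed subvariety of a projective manifold $X$, then for every $k\ge1$ the map $z\mapsto f(z^k)$ has order $2k/p$ as an entire curve in $X$.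
\end{lemma}

\begin{proof}
The quotient of a projective variety by a finite group is projective. For the first assertion choose an embedding $Z\subset\mathbb P^N$; for the second choose embeddings $Z\subset X\subset\mathbb P^N$. Let $\omega$ be the Fubini--Study form, and put $\tilde g(z)=zv\bmod\Lambda$, $g=q\circ\tilde g$. Then
\[
g(\zeta z)=q(\sigma\tilde g(z))=g(z),
\]
so $g(z)=f(z^p)$ for a map $f:\mathbb C\to Z$. It is holomorphic, since near $0$ the affine coordinates of $g$ are power series in $z^p$, and elsewhere $z\mapsto z^p$ is locally biholomorphic. It is non-constant since $q$ is finite.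

\emph{Change of variable.} For every $k\ge1$ and every holomorphic $e:\mathbb C\to\mathbb P^N$, put $e_k(z)=e(z^k)$. Then $\int_{|z|<t}e_k^*\omega=k\int_{|w|<t^k}e^*\omega$, and the substitution $u=t^k$, $\frac{dt}t=\frac{du}{ku}$, gives
\begin{equation}\label{eq:power}
T_{e_k}(r;\omega)=T_e(r^k;\omega).
\end{equation}

\emph{The order function of $g$.} The closed form $q^*\omega$ on $A$ is semipositive. Let $\omega_0$ be the average of its translates under $A$. It is a translation-invariant real $(1,1)$-form, and it is cohomologous to $q^*\omega$ because translations act trivially on cohomology. It is positive definite, because $q$ is an immersion off a finite set, so that $q^*\omega$ is positive there. By the $\partial\bar\partial$-lemma $q^*\omega=\omega_0+dd^c\psi$ with $\psi$ smooth on $A$. Since $\omega_0$ is constant and positive, $\tilde g^*\omega_0=c_0\,dd^c|z|^2$ with $c_0>0$, so by \eqref{eq:jensen} it contributes $\frac{c_0}2(r^2-1)$ to $T_g$. The contribution of $dd^c\psi$ is $\frac12\bigl(m_{\psi\circ\tilde g}(r)-m_{\psi\circ\tilde g}(1)\bigr)$, which is bounded because $\psi$ is. Hence $T_g(r;\omega)=\frac{c_0}2r^2+O(1)$. By \eqref{eq:power}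 with $e=f$, first for the exponent $p$ and then for $k$,
\[
T_f(r;\omega)=\tfrac{c_0}2r^{2/p}+O(1),\qquad T_{f_k}(r;\omega)=\tfrac{c_0}2r^{2k/p}+O(1).
\]
As $\omega|_X$ is a metric form on $X$, the order of $f_k$ in $X$ is $2k/p$.
\end{proof}

\section{A countability lemma}\label{sec:count}

Both non-existence statements below concern ``almost every'' member of a family. The next lemma converts a failure of such a statement into a family of rational curves depending holomorphically on the parameters, which can then be differentiated.

\begin{lemma}\label{lem:count}
Let $U$ be a complex manifold with countable base, $\mathcal K\subset\mathbb P^N\times U$ closed analytic with fibers $K_\tau$, and $Z\subset\mathbb P^N$ closed algebraic, possibly empty. Let $E$ be the set of $\tau\in U$ for which there is a non-constant holomorphic $\varphi:\mathbb P^1\to K_\tau$ with $\varphi(\mathbb P^1)\not\subset Z$. Then either $E$ has measure zero, or there are a nonempty open $U'\subset U$ and a holomorphic $\Psi:\mathbb P^1\times U'\to\mathbb P^N$ such that for all $\tau\in U'$ the map $\Psi_\tau=\Psi(\cdot,\tau)$ is non-constant with image contained in $K_\tau$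 and not contained in $Z$.
\end{lemma}

\begin{proof}
The morphisms $\mathbb P^1\to\mathbb P^N$ of degree $\delta\ge1$ with image not in $Z$ form a complex manifold $R_\delta$ with countable base, namely an open subset of $\mathbb P(F_\delta^{N+1})$. The set
\[
I_\delta=\{(\varphi,\tau)\in R_\delta\times U:\varphi(x)\in K_\tau\text{ for all }x\in\mathbb P^1\}
\]
is closed analytic, being an intersection of closed analytic sets. Passing repeatedly from an analytic space to its singular locus, we write $\bigcup_\delta I_\delta$ as a countable union of locally closed complex manifolds $T_i$ with countable base. Then $E$ is the union of the images of the $T_i$ in $U$. If no $T_i\to U$ is submersive at any point, then $E$ has measure zero by Sard's theorem. Otherwise a local holomorphic section $\tau\mapsto(\varphi_\tau,\tau)$ of some $T_i\to U$ through a point of submersivity gives $\Psi(x,\tau)=\varphi_\tau(x)$.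
\end{proof}

\section{Quotients of abelian varieties without rational curves}\label{sec:quot}

\subsection{The smallest case}\label{ss:small}

We first explain the argument in a special case. Let $A$ move in an open set of principally polarized abelian threefolds, and suppose that each $A/\{\pm1\}$ contains a rational curve. Suppose moreover that this curve is the image of $C/\{\pm1\}=\mathbb P^1$ for a genus $3$ curve $C:y^2=\phi(x)$, $\deg\phi=8$, with an equivariant map to $A$ such that $H^1(A,\mathbb Q)\cong H^1(C,\mathbb Q)$. Then the space $V$ of holomorphic $1$-forms on $A$ is identified with the span of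
\[
v_i=x^i\,\frac{dx}y,\qquad i=0,1,2.
\]
The derivative of the periods of $A$ in a direction $\xi$ is a symmetric bilinear form $B_\xi$ on $V$. Computed on $C$ (which for general $A$ changes it only by a constant factor), it depends only on the product of the two forms as a quadratic differential. But $v_0v_2=v_1^2$, so $B_\xi(v_0,v_2)=B_\xi(v_1,v_1)$ for all $\xi$. This is absurd, because the periods of $A$ vary freely in an open set and the $B_\xi$ are \emph{all} symmetric forms. In dimensions, the $6$-dimensional space $\operatorname{Sym}^2V$ would have to inject into the space of polynomials in $x$ of degree at most $4$, which has dimension $5$.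

For a curve of genus $g>3$ the space $H^0(K_C)$ has a complement $W$ to $V$, and the products of elements of $V$ may be independent. However, the derivative of the periods turns out to vanish on $V\cdot W$, so that $\operatorname{Sym}^2V$ must inject into $H^0(K_C^2)$ \emph{modulo} $V\cdot W$. We shall see that $V\cdot W$ always has codimension at most $5$ in $V\cdot H^0(K_C)$, whatever the genus. For abelian varieties of dimension $n$ the count will read $\frac{n(n+1)}2\le2n-1$, i.e.\ $(n-1)(n-2)\le0$. For $n=1,2$ there is equality, and the introduction showed that rational curves do occur there.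

For odd $p$ the eigenspaces of the automorphism take over the role of $V$, and the symmetric square becomes a tensor product.

\subsection{The families}\label{ss:families}

Let $p$ be a prime, $\zeta=\zeta_p$, $K=\mathbb Q(\zeta)$ (so $K=\mathbb Q$ and $\zeta=-1$ if $p=2$), and let $G$ be cyclic of order $p$. We shall choose a finite-dimensional $K$-vector space $H$, a lattice $H_{\mathbb Z}\subset H$ stable under $\mathbb Z[\zeta]$, and a nondegenerate alternating $\mathbb Q$-bilinear form $Q$ on $H$, integral on $H_{\mathbb Z}$ and $\zeta$-invariant. We shall also choose a manifold $\mathcal D$ parametrizing $\zeta$-stable subspaces $V\subset H_{\mathbb C}$ of half dimension such that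
\[
Q|_{V\times V}=0,\qquad iQ(v,\bar v)>0\quad\text{for }0\ne v\in V.
\]
For an embedding $\chi:K\to\mathbb C$ let $H_\chi=H\otimes_{K,\chi}\mathbb C$. This is the eigenspace of $\zeta$ on $H_{\mathbb C}$ for the eigenvalue $\chi(\zeta)$. Thus $H_{\mathbb C}=\bigoplus_\chi H_\chi$, $\overline{H_\chi}=H_{\bar\chi}$, and each $V$ is the sum of its eigenspaces $V_\chi$. If $p=2$, there is only one $\chi$, and $\bar\chi=\chi$, $V_\chi=V$.

For $V\in\mathcal D$, $\xi\in T_V\mathcal D$ and $v,v'\in V$ put
\[
B_\xi(v,v')=Q(\nabla_\xi\tilde v,v'),
\]
where $\tilde v$ is a local holomorphic section of the tautological bundle extending $v$ and $\nabla$ is the trivial connection on $H_{\mathbb C}$. Two choices of $\tilde v$ differ by a section vanishing at the given point, whose derivative there lies in $V$. Since $V$ is isotropic, $B_\xi$ is well defined. Differentiating $Q(\tilde v,\tilde v')=0$ shows that it is symmetric. The identity $B_\xi(v,\cdot)=Q(\nabla_\xi\tilde v,\cdot)$ expresses the usual description of tangent vectors to a Grassmannian as maps $V\to H_{\mathbb C}/V\cong V^*$. The choices below are made so that as many forms $B_\xi$ as possible occur.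

\medskip
\noindent\textbf{Case I: $p=2$, $n\ge3$.} Let $H=\mathbb Q^{2n}$, $H_{\mathbb Z}=\mathbb Z^{2n}$, let $Q$ be the standard symplectic form with $Q(e_j,e_{n+j})=1$, and let $\mathcal D$ be the set of all Lagrangian $V$ with $iQ(v,\bar v)>0$ on $V\setminus0$. It is open in the Lagrangian Grassmannian and contains the span of the $e_j+ie_{n+j}$. It is connected, being the Siegel upper half space. The Lagrangian Grassmannian has dimension $\frac{n(n+1)}2$ and $\xi\mapsto B_\xi$ is injective, so the $B_\xi$ are \emph{all} symmetric bilinear forms on $V$.

\medskip
\noindent\textbf{Case II: $p$ odd.} Let $H=K^6$, $H_{\mathbb Z}=\mathbb Z[\zeta]^6$, $\varepsilon=(1,1,1,-1,-1,-1)$,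
\[
h(x,y)=\sum_i\varepsilon_ix_i\bar y_i,\qquad\beta=\zeta-\zeta^{-1}\ne0,\qquad Q(x,y)=\operatorname{Tr}_{K/\mathbb Q}\bigl(\beta h(x,y)\bigr).
\]
Since $\bar\beta=-\beta$ and the trace is invariant under conjugation, $Q(y,x)=\operatorname{Tr}(\beta\,\overline{h(x,y)})=\operatorname{Tr}(\bar\beta\,h(x,y))=-Q(x,y)$. The form $Q$ is nondegenerate because $h$ and the trace form are, and $\zeta$-invariant because $h$ is. In coordinates $x_{\chi,i}$ on $H_\chi\cong\mathbb C^6$,
\[
Q(x,y)=\sum_\chi\chi(\beta)\sum_i\varepsilon_i\,x_{\chi,i}\,y_{\bar\chi,i}.
\]
So $Q$ pairs $H_\chi$ perfectly with $H_{\bar\chi}$ and vanishes on $H_\chi\times H_\psi$ for $\psi\ne\bar\chi$. Consequently distinct $H_\chi$ are orthogonal for the hermitian form $iQ(\cdot,\bar\cdot)$, which on $H_\chi$ is the nonzero real number $i\chi(\beta)$ times the standard form of signature $(3,3)$.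

Let $\Phi$ contain one embedding from each conjugate pair. For $\chi\in\Phi$ choose a $3$-dimensional $V_\chi\subset H_\chi$ on which $iQ(v,\bar v)$ is positive definite, and let $V_{\bar\chi}\subset H_{\bar\chi}$ be the annihilator of $V_\chi$ under $Q$, again of dimension $3$. Then $\overline{V_{\bar\chi}}$ is the orthogonal complement of $V_\chi$ in $H_\chi$, so the hermitian form is negative definite on it. As $iQ(w,\bar w)=-iQ(\bar w,w)$, it is positive definite on $V_{\bar\chi}$. Put $V=\bigoplus_\chi V_\chi$. It is isotropic, of half dimension, and positive. Let $\mathcal D$ be the set of these $V$. It is a nonempty open subset of $\prod_{\chi\in\Phi}\operatorname{Gr}(3,H_\chi)$. It is connected, because the positive definite $3$-spaces in $H_\chi$ are the graphs of the linear maps of norm less than $1$ from a maximal positive coordinate $3$-space to the complementary negative one.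

For $\chi\in\Phi$ the tangent directions in the factor $\operatorname{Gr}(3,H_\chi)$ are $\operatorname{Hom}(V_\chi,H_\chi/V_\chi)$, and $H_\chi/V_\chi\cong V_{\bar\chi}^*$ via $Q$. Hence the restrictions of the $B_\xi$ to $V_\chi\times V_{\bar\chi}$ are \emph{all} bilinear forms on $V_\chi\times V_{\bar\chi}$. By symmetry of $B_\xi$ this holds for $\chi\notin\Phi$ as well.

\medskip
\noindent\textbf{The abelian varieties.} In both cases $iQ(v,\bar v)$ is positive on $V\setminus0$ and negative on $\bar V\setminus0$, so $V\cap\bar V=0$ and $H_{\mathbb C}=V\oplus\bar V$. Let $\Lambda=\operatorname{Hom}(H_{\mathbb Z},\mathbb Z)$, mapped to $V^*$ by restricting $\lambda_{\mathbb C}$ to $V$. A real functional vanishing on $V$ vanishes on $\bar V$, so $\Lambda_{\mathbb R}\to V^*$ is injective, hence bijective by dimension, and $\Lambda$ is a lattice. Put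
\[
A_V=V^*/\Lambda,\qquad\text{so that }H^1(A_V,\mathbb Z)=H_{\mathbb Z},\quad H^{1,0}(A_V)=V.
\]
Its dimension is $n$ in Case I and $3(p-1)$ in Case II.

To see that $A_V$ is an abelian variety, let $J:H\to\Lambda_{\mathbb Q}$, $Ju=Q(u,\cdot)$, and define $E$ on $\Lambda_{\mathbb Q}$ by $E(Ju,Ju')=Q(u,u')$. The space $T^{0,1}=\ker(\Lambda_{\mathbb C}\to V^*)$ equals $J(V)$, because $V$ is maximal isotropic, and $T^{1,0}=J(\bar V)$. So $E$ vanishes on $T^{0,1}\times T^{0,1}$ and on $T^{1,0}\times T^{1,0}$, i.e.\ it is of type $(1,1)$. For $t=J\bar v$ we get $iE(t,\bar t)=iQ(\bar v,v)=-iQ(v,\bar v)$, which is definite. Hence a nonzero integral multiple of $E$ of suitable sign is a polarization, with the \emph{same} multiple for all $V$.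

The $A_V$ form a holomorphic family $\mathcal A\to\mathcal D$, the quotient of the dual tautological bundle by the constant lattice $\Lambda$. We also write $A_\tau,V_\tau$ for $\tau\in\mathcal D$. The transpose of $\zeta$ acts on $V^*$ and $\Lambda$ and induces a fiberwise automorphism $\sigma$ of $\mathcal A$ with $\sigma^*=\zeta$ on $H$. It generates an action of $G$. The eigenvalues of $\sigma$ on $T_0A_V=V^*$ are primitive $p$-th roots of unity. Since $\sigma-1$ is invertible on $\Lambda_{\mathbb Q}$,
\[
\operatorname{Fix}(\sigma)=(\sigma-1)^{-1}\Lambda/\Lambda
\]
is a finite set of points in each fiber, and over $\mathcal D$ it is a disjoint union of holomorphic sections. As $p$ is prime, every nontrivial element of $G$ is a generator, so $G$ acts freely off $\operatorname{Fix}(\sigma)$.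

\begin{proposition}\label{prop:quot}
For almost every $V\in\mathcal D$, the quotient $A_V/G$ contains no rational curve.
\end{proposition}

Case I is a theorem of Pirola on generic Kummer varieties. The proof given here is independent of it. We need three lemmas.

\subsection{Endomorphisms}

The first lemma says that a general $A_V$ has no rational Hodge endomorphisms commuting with $K$ other than those in $K$ itself.

\begin{lemma}\label{lem:endo}
For almost every $V\in\mathcal D$, every $M\in\operatorname{End}_K(H)$ with $M(V)\subset V$ is multiplication by an element of $K$.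
\end{lemma}

\begin{proof}
There are countably many $M$, and for each of them $\{V:MV\subset V\}$ is closed analytic in the connected manifold $\mathcal D$. Such a set has measure zero unless it is all of $\mathcal D$. So let $MV\subset V$ for all $V\in\mathcal D$. We show that $M\in K$.

Case I: since $\mathcal D$ is open in the irreducible Lagrangian Grassmannian, $M$ preserves all Lagrangians. The Lagrangians containing a given $u\ne0$ intersect in $\mathbb Cu$, so $M$ preserves all lines and is a scalar, rational because $M$ is.

Case II: $M$ acts on $H_\chi\cong\mathbb C^6$ by the matrix $\chi(M)$. For $\chi\in\Phi$ it preserves the members of a nonempty open set of $3$-spaces, hence all $3$-spaces, hence all their intersections, in particular all lines. So $\chi(M)$ is scalar, and as $\chi$ is injective, $M\in K$.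
\end{proof}

\subsection{Projective models of the quotients}

To apply Lemma~\ref{lem:count} we must realize the family $\mathcal A/G$ locally inside a fixed projective space. Embedding the smooth family $\mathcal A$ equivariantly first, and only then forming invariants on a constant projective space, avoids any local analysis at the fixed points.

\begin{lemma}\label{lem:model}
Every $\tau_0\in\mathcal D$ has a neighborhood $U$ with a proper holomorphic map $q:\mathcal A_U\to\mathbb P^N\times U$ over $U$ whose nonempty fibers are exactly the $G$-orbits and which is an immersion off $\operatorname{Fix}(\sigma)$.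
\end{lemma}

\begin{proof}
Let $U$ be a small ball around $\tau_0$, to be shrunk repeatedly, and $\pi:\mathcal A_U\to U$.

\emph{A linearized line bundle.} The polarization is a constant class in $H^2(\mathcal A_U,\mathbb Z)$. Since $U$ is Stein, $H^2(\mathcal A_U,\mathcal O)=H^0(U,R^2\pi_*\mathcal O)$, and $R^2\pi_*\mathcal O$ is locally free with fibers $H^2(A_\tau,\mathcal O)$. The class is of type $(1,1)$ on every fiber, so its image there vanishes. By the exponential sequence the class is $c_1(L_0)$ for a line bundle $L_0$ on $\mathcal A_U$, which is ample on all fibers. Then $L=\bigotimes_{g\in G}g^*L_0$ is ample on fibers, and $G$ acts on it by permuting the factors.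

\emph{An equivariant embedding.} Let $A_0=A_{\tau_0}$, choose $k\ge1$ with $L^k|_{A_0}$ very ample, and let $\Sigma=H^0(A_0,L^k)$, a finite-dimensional representation of $G$. Since $K_{A_\tau}$ is trivial, Kodaira vanishing gives $H^i(A_\tau,L^k)=0$ for $i>0$. By base change, and because $U$ is Stein, the restriction $H^0(\mathcal A_U,L^k)\to\Sigma$ is surjective. It is $G$-equivariant, and averaging a linear section of it over $G$ gives a $G$-equivariant section $\Sigma\to H^0(\mathcal A_U,L^k)$. The resulting sections have no common zero on $A_0$, hence none on $\mathcal A_U$ after shrinking $U$. They define a $G$-equivariant map over $U$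
\[
j:\mathcal A_U\to\mathbf P\times U,\qquad\mathbf P=\mathbb P(\Sigma^*)\ (\text{lines in }\Sigma^*),
\]
where $G$ acts linearly on $\Sigma^*$ and trivially on $U$. On $A_0$ it is an embedding. As $j$ is a map over $U$, it is an immersion along $A_0$, hence on all of $\mathcal A_U$ after shrinking. It is injective after shrinking: otherwise there are $a_\nu\ne a_\nu'$ with $j(a_\nu)=j(a_\nu')$ lying over points tending to $\tau_0$. By properness we may assume $a_\nu\to a$, $a'_\nu\to a'$ in $A_0$. Then $j(a)=j(a')$, so $a=a'$, contradicting the local injectivity of an immersion.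

\emph{Invariant forms on $\mathbf P$.} Let $I$ be the space of $G$-invariant forms of degree $2p$ on $\mathbf P$. We claim that $I$ has no common zero, separates distinct $G$-orbits, and generates $1$-jets at points with trivial stabilizer. Stabilizers are $1$ or $G$, as $p$ is prime. For a form $s$ of degree $2p$ let $s^G=\frac1p\sum_{g\in G}gs\in I$ be its average.

Let $y,y'\in\mathbf P$ lie in different orbits. The set $(Gy\setminus\{y\})\cup Gy'$ has at most $2p-1$ points. A product of linear forms gives a form $s$ of degree $2p$ that vanishes on this set and not at $y$. Let $\hat y\in\Sigma^*$ span the line $y$. If $y$ has trivial stabilizer, then $s^G(\hat y)=\frac1ps(\hat y)\ne0$. If $G$ fixes $y$, it multiplies $\hat y$ by $p$-th roots of unity, whose $2p$-th powers are $1$, so $s^G(\hat y)=s(\hat y)\ne0$. In both cases $s^G\in I$ is nonzero at $y$ and zero at $y'$. This proves the second claim. The first follows in the same way from a form $s$ that is only required to vanish on $Gy\setminus\{y\}$ and not at $y$.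

If $y$ has trivial stabilizer, let $s_0$ be a product of $p-1$ squares of linear forms, one for each point of $Gy\setminus\{y\}$, vanishing at that point and not at $y$. Let $\ell$ be linear with $\ell(\hat y)\ne0$. For linear $\ell'$ the form $s=s_0\ell\ell'$ vanishes to second order on $Gy\setminus\{y\}$, so $s^G$ and $\frac1ps$ have the same $1$-jet at $y$. As $\ell'$ varies, all $1$-jets at $y$ occur. This proves the third claim.

\emph{The map $q$.} Let $q$ be the composition of $j$ with the map $\mathbf P\times U\to\mathbb P^N\times U$ given by a basis of $I$. Since $j$ is injective and equivariant, $q(a)=q(a')$ if and only if $a'\in Ga$. A point $a\notin\operatorname{Fix}(\sigma)$ has trivial stabilizer, hence so does the image of $j(a)$ in $\mathbf P$, and $q$ is an immersion at $a$. As $\pi$ is proper, so is $q$.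
\end{proof}

Let $\mathcal K=q(\mathcal A_U)$, closed analytic by Remmert's theorem. Since $q$ is proper with the $G$-orbits as fibers, near $q(a)$ with $a\notin\operatorname{Fix}(\sigma)$ the set $\mathcal K$ is the image of a small neighborhood of $a$. So $\mathcal K\setminus q(\operatorname{Fix}\sigma)$ is a complex manifold, locally closed in $\mathbb P^N\times U$, and over it $q$ is an unramified covering with group $G$. The fiber $K_\tau$ is the image of $A_\tau/G$ under a bijective holomorphic map, so a rational curve in $A_\tau/G$ gives a non-constant map $\mathbb P^1\to K_\tau$.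

\subsection{Products of binary forms}

The last lemma is the dimension count. It uses only two members of $V$ without common factor beyond that of $V$, and the relation between them.

\begin{lemma}\label{lem:forms}
Let $2\le d\le e$, let $V\subset F_{d-1}$ with $\dim V\ge2$, and let $W\subset F_{e-1}$ have codimension $b$. Then $V\cdot W$ has codimension at most $2b$ in $V\cdot F_{e-1}$. If $d=e$ and $V\cap W=0$, the codimension is at most $2b-1$.
\end{lemma}

\begin{proof}
Let $h$ be the greatest common divisor of $V$ and $c=\deg h$. The forms $v/h$, $v\in V$, have no common zero, so two general ones are coprime: there are $v_i=hv_i'\in V$, $i=1,2$, with $v_1',v_2'$ coprime of degree $d-1-c$. Consider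
\[
\mu:F_{e-1}^2\to F_{d+e-2},\qquad\mu(s_1,s_2)=v_1s_1+v_2s_2.
\]
By coprimality $\ker\mu=\{(v_2'u,-v_1'u):u\in F_{e-d+c}\}$, where $e-d+c\ge0$. Hence
\[
\dim\operatorname{im}\mu=2e-(e-d+c+1)=d+e-1-c=\dim hF_{d+e-2-c}.
\]
Since $\operatorname{im}\mu\subset V\cdot F_{e-1}\subset hF_{d+e-2-c}$, all three spaces are equal. The subspace $\mu(W^2)\subset V\cdot W$ has codimension
\[
2b-\dim\bigl(\ker\mu/(\ker\mu\cap W^2)\bigr)
\]
in $\operatorname{im}\mu$. This proves the first claim. If $d=e$, the choice $u=h$ gives $(v_2,-v_1)\in\ker\mu$, which is not in $W^2$ if $V\cap W=0$. So one dimension is gained.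
\end{proof}

\subsection{Absence of rational curves}

The proof has three steps. A family of rational curves in the quotients is lifted to a family of cyclic covers $C_\tau\to\mathbb P^1$ mapping to the $A_\tau$. The derivative of the period map then shows that many products of differentials on $C_\tau$ are independent. Finally Lemma~\ref{lem:forms} shows that there is no room for them.

\begin{proof}[Proof of Proposition~\ref{prop:quot}]
Cover $\mathcal D$ by countably many $U$ as in Lemma~\ref{lem:model}. If the proposition fails, then Lemma~\ref{lem:count} with $Z=\emptyset$ gives, for one of these $U$, a nonempty open ball $U'\subset U$ and a holomorphic map $\Psi:\mathbb P^1\times U'\to\mathcal K$ over $U'$ with all $\Psi_\tau$ non-constant. We shrink the ball $U'$ when needed.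

\medskip
\noindent\textbf{(a) Covering curves.} The set $R=\Psi^{-1}(q(\operatorname{Fix}\sigma))$ is closed analytic with finite fibers over $U'$, so it is finite over $U'$. Components of dimension less than $\dim U'$ have nowhere dense analytic images, which we avoid by shrinking. The rest of $R$, with reduced structure, is a branched covering of $U'$. Shrinking away from the branch locus, $R$ becomes a disjoint union of graphs of holomorphic maps $x_i:U'\to\mathbb P^1$. After a further shrinking, discs $|x-x_i(\tau)|<\epsilon$ in suitable affine coordinates give disjoint neighborhoods of the graphs, isomorphic over $U'$ to $\Delta\times U'$ with the graph as $\{0\}\times U'$.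

Over $(\mathbb P^1\times U')\setminus R$ pull back the unramified $G$-covering $q:\mathcal A_U\setminus\operatorname{Fix}(\sigma)\to\mathcal K\setminus q(\operatorname{Fix}\sigma)$ by $\Psi$. Over $\Delta^*\times U'$, which has fundamental group $\mathbb Z$, the covering is either trivial or isomorphic to $(s,\tau)\mapsto(s^p,\tau)$, as $p$ is prime. In both cases it extends over $\Delta\times U'$. We obtain a complex manifold $\mathcal C$ with an action of $G$ and a finite map $\varpi:\mathcal C\to\mathbb P^1\times U'=\mathcal C/G$ such that $\mathcal C\to U'$ is a smooth proper family of curves $C_\tau$.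

The equivariant map to $\mathcal A$ given by the pullback off $\varpi^{-1}(R)$ extends continuously: if $\Psi(\varpi(c))=q(a)$ with $a\in\operatorname{Fix}(\sigma)$, then $q^{-1}(q(a))=\{a\}$ and $q$ is proper, so the map tends to $a$ at $c$. By Riemann's extension theorem the extension is holomorphic. This gives a $G$-equivariant $f:\mathcal C\to\mathcal A$ over $U'$ with $q\circ f=\Psi\circ\varpi$, and each $f_\tau$ is non-constant on each component of $C_\tau$.

The curve $C_\tau$ is connected. Otherwise $G$ permutes its components transitively, there are $p$ of them, and each is isomorphic to $\mathbb P^1$ via $\varpi$; but every map $\mathbb P^1\to A_\tau$ is constant.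

\medskip
\noindent\textbf{(b) The abelian variety as a summand of the Jacobian.} Fix $\tau\in U'$ for which the conclusion of Lemma~\ref{lem:endo} holds. Write $C=C_\tau$, $V=V_\tau$ and $Q_C(\alpha,\beta)=\int_C\alpha\wedge\beta$ on $H^1(C,\mathbb C)$.

\emph{The map $f_\tau^*:H\to H^1(C,\mathbb Q)$ is injective.} Its kernel $N$ is a $K$-stable sub-Hodge structure. By positivity $Q$ is nondegenerate on $N$: if $v+\bar w$ with $v,w\in N^{1,0}$ is orthogonal to $N_{\mathbb C}$, then pairing with $\bar v$ and with $w$ gives $Q(v,\bar v)=0=Q(\bar w,w)$, so $v=w=0$. The complement $N^\perp$ is $K$-stable because $Q$ is $\zeta$-invariant, and it is a sub-Hodge structure because $Q$ vanishes on pairs of the same type. The projection of $H=N\oplus N^\perp$ onto $N$ is therefore $K$-linear and preserves $V$. By Lemma~\ref{lem:endo} it is an idempotent of the field $K$, hence $0$ or $1$. If $N=H$, all holomorphic $1$-forms of $A_\tau$ pull back to $0$ and $f_\tau$ is constant, which is false. So $N=0$. Since $f_\tau^*$ is constant in $\tau$ for the topological trivializations over the ball $U'$, it is injective for all $\tau\in U'$.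

By the Hodge--Riemann relations $Q_C$ is nondegenerate on $f^*H$. Let $\mathbb W$ be the orthogonal complement of $f^*H$ in $H^1(C,\mathbb Q)$ and let $W=\mathbb W_{\mathbb C}\cap H^{1,0}(C)$. As above, $\mathbb W$ is a $G$-stable sub-Hodge structure, and identifying $V$ with $f^*V$ we have
\[
H^0(C,K_C)=V\oplus W.
\]

\emph{Comparison of the two forms.} Write $Q_C(f^*u,f^*u')=Q(\phi u,u')$ with $\phi\in\operatorname{End}_{\mathbb Q}(H)$. It is constant in $\tau$, and both forms are $G$-invariant, so $\phi$ commutes with $\zeta$ and is $K$-linear. For $u,u'\in V$ the left side vanishes by type, so $\phi V\subset V$ because $V$ is maximal isotropic. By Lemma~\ref{lem:endo}, $\phi\in K$. Moreover $\phi\ne0$, because $iQ_C(f^*v,\overline{f^*v})>0$ for $0\ne v\in V$. So $\phi$ acts on $H_\chi$ by the nonzero scalar $\chi(\phi)$.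

\emph{Derivatives of periods.} Let $\xi\in T_\tau U'$ have Kodaira--Spencer class $\theta_\xi\in H^1(C,T_C)$. By Griffiths (see \cite[\S10.2]{V}), for $v,w\in H^0(C,K_C)$ and a local holomorphic section $\tilde v$ of the Hodge bundle extending $v$,
\begin{equation}\label{eq:griffiths}
Q_C(\nabla_\xi\tilde v,w)=c\int_C\theta_\xi\cdot(vw)=:\ell_\xi(vw)
\end{equation}
with a universal constant $c\ne0$; here $vw\in H^0(C,K_C^2)$ and $\theta_\xi\cdot(vw)\in H^1(C,K_C)\cong\mathbb C$. The essential point is that $\ell_\xi$ is a linear functional of the product $vw$.

If $v\in V$, we may take $\tilde v$ in the subbundle with fibers $f_\tau^*V_\tau$; then $\nabla_\xi\tilde v\in f^*H_{\mathbb C}$. For $w\in W$ this gives $\ell_\xi(vw)=0$. For $v\in V_\chi$ and $v'\in V$ we may take $\tilde v$ in the $\chi$-part. Then $\nabla_\xi\tilde v$ lies in the $\chi$-part, and \eqref{eq:griffiths} gives, with $\tilde v$ regarded as a section of the tautological bundle,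
\[
\ell_\xi(vv')=Q(\phi\nabla_\xi\tilde v,v')=\chi(\phi)B_\xi(v,v').
\]
Now let $v_i\in V_\chi$, $v_i'\in V_{\bar\chi}$ with $\sum_iv_iv_i'\in V_\chi\cdot W_{\bar\chi}$, where the subscripts denote $\sigma^*$-eigenspaces with eigenvalues $\chi(\zeta)$ and $\bar\chi(\zeta)$. Applying $\ell_\xi$ we get $\sum_iB_\xi(v_i,v_i')=0$ for all $\xi$. Since $U'$ is open in $\mathcal D$, here $\xi$ runs over all of $T_V\mathcal D$. By Section~\ref{ss:families} we conclude the following.
\begin{itemize}
\item Case I: every symmetric bilinear form on $V$ annihilates $\sum_iv_i\otimes v_i'$, so $\sum_iv_iv_i'=0$ in $\operatorname{Sym}^2V$. Thus $\operatorname{Sym}^2V\to H^0(C,K_C^2)$ is injective and its image meets $V\cdot W$ only in $0$.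
\item Case II: every bilinear form on $V_\chi\times V_{\bar\chi}$ annihilates $\sum_iv_i\otimes v_i'$. Thus $V_\chi\otimes V_{\bar\chi}\to H^0(C,K_C^2)$ is injective and its image meets $V_\chi\cdot W_{\bar\chi}$ only in $0$.
\end{itemize}

\medskip
\noindent\textbf{(c) Contradiction.} We write $\varpi:C\to C/G=\mathbb P^1$ also for the restriction of $\varpi$ to $C$. The function field of $C$ is a Galois extension of $\mathbb C(x)$ with group $G$, so each eigenspace of $G$ in the rational differentials on $C$ is one-dimensional over $\mathbb C(x)$. Hence for each $\chi$ the eigensheaf $(\varpi_*K_C)_\chi$ is torsion free of rank one on $\mathbb P^1$, i.e.\ isomorphic to some $\mathcal O(m_\chi)$. With a generator $e_\chi$ over $\mathbb A^1$,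
\[
H^0(C,K_C)_\chi=\{P(x)e_\chi:\deg P\le m_\chi\}\cong F_{m_\chi}.
\]
Since $(Pe_\chi)(P'e_{\bar\chi})=PP'\,e_\chi e_{\bar\chi}$ and $e_\chi e_{\bar\chi}\ne0$ on the connected curve $C$, the linear relations among the products of $\chi$- and $\bar\chi$-differentials are the linear relations among the products of the corresponding binary forms.

Case I: a $G$-invariant holomorphic form on $C$ descends to $\mathbb P^1$ and vanishes. So $H^0(C,K_C)\cong F_{g-1}$, where $g\ge n\ge3$ is the genus of $C$. The space $W$ has codimension $n$, and $V\cap W=0$. By (b), $V\cdot V\subset V\cdot F_{g-1}$ has dimension $\frac{n(n+1)}2$ and meets $V\cdot W$ only in $0$. Lemma~\ref{lem:forms} with $d=e=g$, $b=n$ gives $\frac{n(n+1)}2\le2n-1$, i.e.\ $(n-1)(n-2)\le0$. This contradicts $n\ge3$.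

Case II: choose $\chi$ with $d=\dim H^0(C,K_C)_\chi\le e=\dim H^0(C,K_C)_{\bar\chi}$. Here $\dim V_\chi=\dim V_{\bar\chi}=3$, so $d\ge3$ and $W_{\bar\chi}$ has codimension $b=3$ in $H^0(C,K_C)_{\bar\chi}\cong F_{e-1}$. By (b), $V_\chi\cdot V_{\bar\chi}$ has dimension $9$ and meets $V_\chi\cdot W_{\bar\chi}$ only in $0$. By Lemma~\ref{lem:forms}, $9\le6$, a contradiction. (With eigenspaces of dimension $2$ the count would be $4\le4$; this is why $H$ has rank $6$.)
\end{proof}

\section{Embedding without new rational curves}\label{sec:embed}

\subsection{A criterion}

Theorem~\ref{thm:embed} will be proved by taking for $X$ a general complete intersection of large degree containing $Z$. Rational curves off $Z$ are excluded by differential forms on the total space of the family: a family of rational curves over an $m$-dimensional base would pull back an $(m+1)$-form to a section of $K_{\mathbb P^1}$, so all these pullbacks vanish, and this is impossible if there are enough forms.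

\begin{lemma}\label{lem:criterion}
Let $S$ be a nonempty open subset of an $m$-dimensional complex vector space, let $Z\subset\mathbb P^N$ be closed algebraic, and let $\mathcal X\subset\mathbb P^N\times S$ be a closed submanifold that is submersive over $S$ with fibers $X_b$ of dimension $M\ge1$. If for every $b\in S$ the bundle
\[
\Omega^{m+1}_{\mathcal X}|_{X_b}\cong\textstyle\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes K_{X_b}
\]
is generated by global sections at every point of $X_b\setminus Z$, then for almost every $b\in S$ all rational curves of $X_b$ lie in $Z$.
\end{lemma}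

\begin{proof}
The isomorphism holds because $\dim\mathcal X=M+m$ and because the normal bundle of $X_b$ in $\mathcal X$ is trivial, so that $K_{\mathcal X}|_{X_b}\cong K_{X_b}$. If the conclusion fails, Lemma~\ref{lem:count} gives a nonempty open $S'\subset S$ and a holomorphic $\Psi:\mathbb P^1\times S'\to\mathcal X$ over $S'$ with all $\Psi_b$ non-constant and $\Psi_b(\mathbb P^1)\not\subset Z$. Fix $b\in S'$ and $x\in\mathbb P^1$ with $\Psi_b(x)\notin Z$ and $d\Psi_b(x)\ne0$. As $\Psi$ is a map over $S'$, $d\Psi$ is injective at $(x,b)$. Hence the pullback of $(m+1)$-forms to the $(m+1)$-dimensional manifold $\mathbb P^1\times S'$ is onto on fibers at $(x,b)$. By hypothesis some global section of $\Omega^{m+1}_{\mathcal X}|_{X_b}$ pulls back to a section of $K_{\mathbb P^1\times S'}|_{\mathbb P^1\times\{b\}}\cong K_{\mathbb P^1}$ that is nonzero at $x$. This contradicts $H^0(\mathbb P^1,K_{\mathbb P^1})=0$.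
\end{proof}

\subsection{The model: surfaces in $\mathbb P^3$}\label{ss:model}

Let $Z=\emptyset$, let $d\ge5$, and let $S$ be the set of forms $F\in H^0(\mathbb P^3,\mathcal O(d))$ whose zero surface $X_F$ is smooth. Now $M=2$ and $K_{X_F}=\mathcal O(d-4)$, so the bundle in the criterion is $T_{\mathcal X}|_{X_F}(d-4)$. A tangent vector of $\mathcal X$ at $(x,F)$ is a pair $(u,F')$ with $\sum_lu_l\,\partial_lF(x)+F'(x)=0$, modulo the Euler vector in $u$. Two kinds of pairs depending polynomially on $x$ are at hand, where $F'$ is a form in a second variable $y$:
\[
u=0,\quad F'=c(y)\bigl(\ell(x)\ell'(y)-\ell'(x)\ell(y)\bigr)\qquad\text{and}\qquad u=\ell(x)\partial_l,\quad F'=-\ell(y)\,\partial_lF(y),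
\]
with $\ell,\ell'$ linear and $\deg c=d-1$. The first is a section of $T_{\mathcal X}|_{X_F}(1)$, since it is linear in $x$ and vanishes at $y=x$. If $\ell(x)=1$ and $\ell'(x)=0$, it is $c\,\ell'$, and such products span all forms vanishing at $x$, i.e.\ all vertical tangent vectors. The second is a section of $T_{\mathcal X}|_{X_F}$, and the images of these sections span $T_x\mathbb P^3$. So $T_{\mathcal X}|_{X_F}(1)$ is globally generated. As $d-4\ge1$, Lemma~\ref{lem:criterion} shows that almost every surface of degree $d$ contains no rational curve.

In general the equations must vanish on $Z$, and fewer deformations are available. The fields of both kinds then need replacements of higher degree in $x$, in which equations $g_h$ of $Z$ appear as coefficients. This is compensated by increasing the degree $d$ of the equations.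

\subsection{The family, and smoothness}

Let $Z$ and $M$ be as in Theorem~\ref{thm:embed}. Embed $Z$ in $\mathbb P=\mathbb P^N$ with $N>M$ and put $k=N-M\ge1$. Choose $a\ge1$ and $g_1,\dots,g_r\in H^0(\mathbb P,\mathcal I_Z(a))$ generating $\mathcal I_Z(a)$, and then $d\ge a+1$ with
\begin{equation}\label{eq:d}
kd-N-1\ge a(M-1).
\end{equation}
Let $S_0$ be the vector space of $k\times r$ matrices $s=(s_{ij})$ with $s_{ij}\in H^0(\mathbb P,\mathcal O(d-a))$. Put
\[
P_i^s=\sum_js_{ij}g_j\quad(1\le i\le k),\qquad X_s=\{P_1^s=\dots=P_k^s=0\}\supset Z.
\]

\begin{lemma}\label{lem:smooth}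
For $s$ in a nonempty Zariski open $S\subset S_0$ the differentials $dP_1^s,\dots,dP_k^s$ are independent along $X_s$. For these $s$, $X_s$ is a smooth connected complete intersection of dimension $M$.
\end{lemma}

\begin{proof}
Let $\mathcal B\subset\mathbb P\times S_0$ be the closed set of $(x,s)$ with all $P_i^s(x)=0$ and the $d_xP_i^s$ dependent. We show $\dim\mathcal B<\dim S_0$; since $\mathbb P$ is projective, its image in $S_0$ is then a proper Zariski closed subset. Recall that the linearly dependent $k$-tuples in an $l$-dimensional space, $l\ge k$, have codimension $l-k+1$.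

Let $x\notin Z$. Some $g_h(x)\ne0$, and $d-a\ge1$, so the $s_{ih}$, $1\le i\le k$, have arbitrary independent $1$-jets at $x$, and hence so have $P_1^s,\dots,P_k^s$. The fiber of $\mathcal B$ over $x$ has codimension $k+(N-k+1)=N+1>N$ in $S_0$.

Let $x\in Z$ with $\dim T_xZ=j$. Now $P_i^s(x)=0$ holds automatically, and $d_xP_i^s=\sum_hs_{ih}(x)\,d_xg_h$ with arbitrary $s_{ih}(x)$. The $d_xg_h$ span the annihilator of $T_xZ$, of dimension $N-j\ge k$ as $M\ge j$. Dependency has codimension $N-j-k+1=M-j+1$ in $S_0$, and $M-j+1>n_j$ by the hypothesis $M\ge j+n_j$. So the part of $\mathcal B$ over each of the finitely many strata $\{x\in Z:\dim T_xZ=j\}$ has dimension less than $\dim S_0$.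

A smooth complete intersection of dimension $M\ge1$ in projective space is connected.
\end{proof}

Let $\mathcal X=\{(x,s)\in\mathbb P\times S:x\in X_s\}$. It is a closed submanifold, submersive over $S$ with fibers of dimension $M$. By adjunction $K_{X_b}\cong\mathcal O(kd-N-1)$ for $b\in S$.

\subsection{Vector fields along $X_b$}

\begin{lemma}\label{lem:gg}
For every $b\in S$ the bundle $T_{\mathcal X}|_{X_b}(a)$ is generated by global sections at every $x\in X_b\setminus Z$.
\end{lemma}

\begin{proof}
Let $b=(b_{ij})$ and $P_i=P_i^b=\sum_jb_{ij}g_j$. Consider a pair $(u,s')$ consisting of forms $u=(u_0,\dots,u_N)$ of degree $t+1$ in $x$ and a matrix $s'=(s'_{ij}(x;y))$ of forms bihomogeneous of degree $t$ in $x$ and $d-a$ in $y$. By the Euler sequence it defines a section of $(T_{\mathbb P}\oplus S_0\otimes\mathcal O)(t)$. It is tangent to $\mathcal X$ along $X_b$, and hence defines a section of $T_{\mathcal X}|_{X_b}(t)$, if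
\begin{equation}\label{eq:tangent}
\sum_lu_l\,\partial_lP_i+\sum_js'_{ij}(x;x)\,g_j(x)=0\quad\text{on }X_b\qquad(1\le i\le k).
\end{equation}
As in the model, we look for vertical fields that span the kernel of $T_{\mathcal X,(x,b)}\to T_x\mathbb P$ and for horizontal fields whose images span $T_x\mathbb P$.

\emph{Vertical fields.} Let $u=0$ and let $s'$ be concentrated in one row $i$. Let $\epsilon_1,\dots,\epsilon_r$ be the standard basis of that row.
\begin{enumerate}
\item $c(y)\bigl(\ell(x)\ell'(y)-\ell'(x)\ell(y)\bigr)\epsilon_j$ with $\ell,\ell'$ linear and $c\in H^0(\mathcal O(d-a-1))$. Here $t=1$.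
\item $c(y)\bigl(g_h(x)\epsilon_j-g_j(x)\epsilon_h\bigr)$ with $c\in H^0(\mathcal O(d-a))$. Here $t=a$.
\end{enumerate}
In both cases $\sum_js'_{ij}(x;x)g_j(x)=0$, so \eqref{eq:tangent} holds. Let $x\in X_b\setminus Z$. As in Section~\ref{ss:model}, the fields (1) span all rows whose entries vanish at $x$. The values at $y=x$ of the rows (2) span $\{\gamma\in\mathbb C^r:\sum_j\gamma_jg_j(x)=0\}$, because $(g_1(x),\dots,g_r(x))\ne0$. Together the vertical fields span
\[
\Bigl\{s'\in S_0:\sum_js'_{ij}(x)g_j(x)=0\text{ for all }i\Bigr\},
\]
which is the kernel of $T_{\mathcal X,(x,b)}\to T_x\mathbb P$.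

\emph{Horizontal fields.} For $0\le l\le N$ and $1\le h\le r$ let $u=g_h(x)\partial_l$, so $t=a-1$, and choose $s'_{ij}(x;y)$ of bidegree $(a-1,d-a)$ with
\[
s'_{ij}(x;x)=-g_h\,\partial_lb_{ij}-\delta_{jh}\sum_{j'}b_{ij'}\,\partial_lg_{j'}.
\]
This is possible, because the right side has degree $d-1$ and the multiplication $H^0(\mathcal O(a-1))\otimes H^0(\mathcal O(d-a))\to H^0(\mathcal O(d-1))$ is onto. Condition \eqref{eq:tangent} holds, as
\[
g_h\sum_j\bigl(\partial_lb_{ij}\,g_j+b_{ij}\,\partial_lg_j\bigr)-g_h\sum_j\partial_lb_{ij}\,g_j-g_h\sum_{j'}b_{ij'}\,\partial_lg_{j'}=0.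
\]
At $x\notin Z$ some $g_h(x)\ne0$, so the images of these fields span $T_x\mathbb P$.

All twists $t$ that occur are at most $a$. Multiplying by forms of degree $a-t$ that do not vanish at $x$ proves the lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
By Lemma~\ref{lem:gg} the bundle $\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes\mathcal O(a(M-1))$ is globally generated at every point of $X_b\setminus Z$. By \eqref{eq:d} so is
\[
\textstyle\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes\mathcal O(kd-N-1)\cong\bigwedge^{M-1}T_{\mathcal X}|_{X_b}\otimes K_{X_b}.
\]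
Lemma~\ref{lem:criterion} shows that for almost every $s\in S$ all rational curves of $X_s$ lie in $Z$. By Lemma~\ref{lem:smooth}, $X=X_s$ is smooth, connected, of dimension $M$, and it contains $Z$.
\end{proof}

\section{Conclusion of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
For the given prime $p$ take $A=A_V$ as in Proposition~\ref{prop:quot}, $Z=A/G$, and $X\supset Z$ from Theorem~\ref{thm:embed} with any admissible $M$. A rational curve in $X$ would lie in $Z$, which contains none. The action of $\sigma$ on $T_0A$ has an eigenvector whose eigenvalue is a primitive $p$-th root of unity, and $G$ acts freely off $\operatorname{Fix}(\sigma)$. So Lemma~\ref{lem:order} applies and gives entire curves in $X$ of order $2k/p$ for every $k\ge1$. As $p$ varies over the primes, the numbers $2k/p<2$ are dense in $(0,2)$.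
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $p=2$ and $n=3$ in the preceding proof. The threefold $Z=A/\{\pm1\}$ has $64$ singular points, each locally $\mathbb C^3/\{\pm1\}$. There the maximal ideal $\mathfrak m$ consists of the even power series of order at least $2$, and $\mathfrak m^2$ of those of order at least $4$. So the Zariski tangent space has dimension $\dim\operatorname{Sym}^2\mathbb C^3=6$. Thus $n_3=3$, $n_6=0$, and
\[
\max_j\,(j+n_j)=\max\{3+3,\,6+0\}=6.
\]
Hence $X$ can be taken of dimension $6$. It has no rational curve, and the curve $f$ of Lemma~\ref{lem:order} has order $1$.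

Let $B$ be a non-projective complex torus. Then $X\times B$ is compact K\"ahler, and it is not projective because it contains copies of $B$. A holomorphic map $\mathbb P^1\to X\times B$ has constant $B$-component, since this component lifts to the universal cover $\mathbb C^{\dim B}$. Its $X$-component is constant since $X$ has no rational curve. Let $b_0\in B$. For a product metric, $z\mapsto(f(z),b_0)$ has the same order function as $f$, hence order $1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{NW}
Junjiro Noguchi and J\"org Winkelmann, \emph{Order of Meromorphic Maps and Rationality of the Image Space}, arXiv:1103.5822 (2011).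

\bibitem{V}
Voisin, \emph{Hodge Theory and Complex Algebraic Geometry I}.

\end{thebibliography}
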